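# Functionals with prescribed annihilator and the associated primes of $D(H^h_I(R))$

## 1. Gluing functionals along an exhaustion

We begin with a construction. Let $(R,m)$ be a complete noetherian local ring, let $E$ be an injective hull of $R/m$, and write $D(M)=\operatorname{Hom}_R(M,E)$ for an $R$-module $M$. Fix a prime $q$ of $R$, put $B=R/q$ with maximal ideal $\mathfrak m$, and let $N$ be an $R$-module killed by $q$ which is the union of a chain $N_1\subseteq N_2\subseteq\cdots$ of finitely generated submodules. We call the elements of $D(N)$ functionals. For $\varphi\in D(N)$ put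
$$\operatorname{Ann}_B\varphi=\{r\in B: r\varphi=0\},\qquad \operatorname{Ann}(\varphi|_{N_i})=\{r\in B:\varphi(rN_i)=0\}.$$
The ideals $\operatorname{Ann}(\varphi|_{N_i})$ decrease as $i$ grows, and their intersection is $\operatorname{Ann}_B\varphi$.

Suppose we have functionals $\varphi_0,\varphi_1,\dots\in D(N)$ and indices $i_0<i_1<\cdots$ such that for all $j$
$$\varphi_{j+1}|_{N_{i_j}}=\varphi_j|_{N_{i_j}}, \tag{1}$$
$$\operatorname{Ann}(\varphi_j|_{N_{i_j}})\subseteq \mathfrak m^j. \tag{2}$$
By (1) the restrictions $\varphi_j|_{N_{i_j}}$ are compatible, and since the $N_{i_j}$ exhaust $N$, there is exactly one $\varphi\in D(N)$ with $\varphi|_{N_{i_j}}=\varphi_j|_{N_{i_j}}$ for all $j$. By (2) and Krull's intersection theorem,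
$$\operatorname{Ann}_B\varphi\subseteq\bigcap_j\operatorname{Ann}(\varphi|_{N_{i_j}})=\bigcap_j\operatorname{Ann}(\varphi_j|_{N_{i_j}})\subseteq\bigcap_j\mathfrak m^j=0. \tag{3}$$
So $\varphi$ has annihilator exactly $q$ in $R$.

The point of the construction is that each $\varphi_j$ may have a large annihilator. We only ask that its annihilator be small, and that this smallness be already visible on a finitely generated piece $N_{i_j}$, which later stages no longer touch.

What is this for? A prime $q$ is an associated prime of a module $M$ if $q$ is the annihilator of an element of $M$. The construction therefore shows that $q$ is an associated prime of $D(N)$. We use it when $N=H/qH$ and $H$ is a top local cohomology module, and it answers the following question.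

Let $k$ be a field, $n\ge 4$, $R=k[[X_1,\dots,X_n]]$, $m=(X_1,\dots,X_n)R$ and $I=(X_1,\dots,X_{n-2})R$. Which primes are associated to the enormous module $D(H^{n-2}_I(R))$? Conjecture $(*)$ asserts in this situation that they are the primes detected by a nonvanishing condition:
$$\operatorname{Ass}_R(D(H^{n-2}_I(R)))=\{p\in\operatorname{Spec}R\mid H^{n-2}_I(R/p)\ne0\}. \tag{$*$}$$
Does the equality hold? The problem comes from Michael Hellus, "On the associated primes of Matlis duals of local cohomology modules II", arXiv:0906.0642 (2009). We shall prove that the answer is yes.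

## 2. The module $D(H)$ and the easy inclusion

Here are the textbook facts we rely on.

**Local cohomology.** If $I=(x_1,\dots,x_r)$, then $H^l_I(M)$ is the $l$-th cohomology of the Čech complex
$$0\to M\to\bigoplus_i M_{x_i}\to\bigoplus_{i<j}M_{x_ix_j}\to\cdots\to M_{x_1\cdots x_r}\to0 .$$
So $H^l_I(-)$ commutes with direct sums, vanishes for $l>r$, has only $I$-torsion values (every element is killed by a power of $I$), and depends only on $\sqrt I$. If $M$ is a module over a quotient $A$ of $R$, then $H^l_I(M)=H^l_{IA}(M)$. In particular, if $\sqrt{I+J}=m$ then $H^l_I(R/J)=H^l_m(R/J)$.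

**Vanishing theorems.** Grothendieck: for finitely generated $M$, $H^l_I(M)=0$ for $l>\dim M$, and $H^{\dim M}_m(M)\ne0$ if $M\neq0$. Hartshorne–Lichtenbaum: if $A$ is a complete local domain of dimension $d$ and $\mathfrak b$ is a proper ideal with $H^d_{\mathfrak b}(A)\neq 0$, then $\sqrt{\mathfrak b}$ is the maximal ideal.

**Matlis duality.** $D$ is exact, $D(M)\ne0$ if $M\neq0$, and $D(D(M))\cong M$ for finitely generated $M$ (recall that $R$ is complete). If $R=S/\mathfrak a$ with $S$ local, then $\operatorname{Hom}_S(R,E_S)$ is an injective hull of the residue field over $R$, where $E_S$ is one over $S$; hence $D(M)\cong\operatorname{Hom}_S(M,E_S)$ for all $R$-modules $M$.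

**Chevalley's theorem.** Let $(B,\mathfrak m)$ be a complete noetherian local ring and $J_1\supseteq J_2\supseteq\cdots$ ideals with $\bigcap J_i=J$. Then for each $t$ there is $i$ with $J_i\subseteq J+\mathfrak m^t$. (The usual statement is the case $J=0$; apply it to $B/J$.)

For the rest of these notes, except where we specialize, the setting is this: $(R,m)$ is a complete noetherian local ring, $I\subseteq m$ an ideal, $h\ge1$ an integer such that $H^l_I(M)=0$ for all $l>h$ and all $R$-modules $M$ (for example, $I$ generated by $h$ elements), and $H:=H^h_I(R)$. In the question, $h=n-2$.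

*Elements of $D(H)$ killed by an ideal.* Since $H^{h+1}_I=0$, the functor $H^h_I(-)$ is right exact, and it commutes with direct sums. Applying it to a free presentation of $M$ gives $H^h_I(M)\cong H\otimes_RM$. Hence for every ideal $J$,
$$D(H^h_I(R/J))=D(H/JH)\cong\operatorname{Hom}_R(R/J,D(H))=\{\varphi\in D(H):J\varphi=0\}. \tag{4}$$
We always regard $D(H/JH)$ as this submodule of $D(H)$. In particular, $q\in\operatorname{Ass}_RD(H)$ if and only if some $\varphi\in D(H/qH)$ has $\operatorname{Ann}_{R/q}\varphi=0$.

*The inclusion "$\subseteq$".* If $p\in\operatorname{Ass}_RD(H)$, then $\operatorname{Hom}_R(R/p,D(H))\neq0$, so by (4)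
$$p\in\operatorname{Ass}_RD(H)\ \Longrightarrow\ H^h_I(R/p)\ne0. \tag{5}$$
The whole problem is the converse.

*The exhaustion.* By the Čech complex, $H$ is a quotient of a submodule of a finite direct sum of localizations $R_x$, where $x$ runs over products of generators of $I$. Each $R_x$ is generated by the countably many elements $x^{-i}$. Over a noetherian ring, a submodule $U$ of a countably generated module $\bigcup M_i$ ($M_i$ finitely generated, increasing) is countably generated, since $U=\bigcup(U\cap M_i)$. So $H$ is countably generated, and for a prime $q$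
$$N:=H/qH=\bigcup_{i\ge1}N_i,\qquad N_1\subseteq N_2\subseteq\cdots\ \text{finitely generated.} \tag{6}$$
Each $N_i$ is finitely generated and $I$-torsion, hence killed by a power of $I$. We regard $D(N/N_i)$ as $\{\varphi\in D(N):\varphi|_{N_i}=0\}$.

## 3. $D(H)$ for $k[[x,y]]$ and $I=(x)$, by hand

Take $R=k[[x,y]]$, $I=(x)$, $h=1$. Then $H=R_x/R$ is the union of $N_i=R\cdot[x^{-i}]\cong R/x^iR$. For $E$ we take $\bigoplus_{a,b\ge1}k\,x^{-a}y^{-b}$, where monomials act by adding exponents and a product is zero as soon as one exponent becomes $\ge0$. Put $V=\bigoplus_{b\ge1}k\,y^{-b}$.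

A functional $\varphi$ on $H$ is the sequence of values $e_i=\varphi([x^{-i}])\in E$, subject to $xe_1=0$ and $xe_{i+1}=e_i$. The elements of $E$ killed by $x$ are those of $x^{-1}V$. So $e_1=x^{-1}u_0$ with $u_0\in V$, then $e_2=x^{-2}u_0+x^{-1}u_1$, and inductively
$$e_i=\sum_{j=0}^{i-1}x^{-(i-j)}u_j,\qquad u_j\in V\ \text{arbitrary}.$$
Encoding $\varphi$ as $\sum_j u_jx^j$ gives $D(H)\cong V[[x]]$. Multiplication by $x$ is the shift, because $(x\varphi)([x^{-i}])=e_{i-1}$ (with $e_0=0$), and $y$ acts on coefficients. Moreover $\varphi$ vanishes on $N_i$ exactly when $e_i=0$, that is, when $u_0=\dots=u_{i-1}=0$.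

If $c_1<c_2<\cdots$ are nonnegative integers, then $u=\sum_jy^{-j}x^{c_j}$ lies in $V[[x]]$. For $r=\sum_b r_b(x)y^b\in R$ the coefficient of $y^{-c}$ in $ru$ ($c\ge1$) is
$$\sum_{b\ge0}r_b(x)\,x^{c_{b+c}}\in k[[x]]. \tag{7}$$
For the partial sum $u_J=\sum_{j\le J}y^{-j}x^{c_j}$ only the terms with $b+c\le J$ occur. Clearly $y^Ju_J=0$. If $b<J$ is minimal with $r_b\ne0$, then the coefficient of $y^{-(J-b)}$ in $ru_J$ is $r_bx^{c_J}\ne0$. Hence $\operatorname{Ann}_Ru_J=y^JR$ for every choice of the $c_j$. The partial sums have annihilators shrinking to $0$. Does the sum have annihilator $0$?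

**Widely spaced exponents: $c_j=j!$.** Let $r\ne0$, let $b$ be minimal with $r_b\neq0$, and let $a$ be the order of $r_b$. In (7) the term with index $b$ has order $a+(b+c)!$, and all later terms have order at least $(b+c+1)!$. Since $(b+c+1)!-(b+c)!=(b+c)\,(b+c)!>a$ for large $c$, the coefficient of $y^{-c}$ in $ru$ is nonzero for large $c$. So $\operatorname{Ann}_Ru=0$, and $\{0\}\in\operatorname{Ass}_RD(H)$.

**Tight exponents: $c_j=j-1$.** Let $v=\sum_{j\ge1}y^{-j}x^{j-1}$, with partial sums $v_J$. Then
$$(x-y)v_J=\sum_{j=1}^Jy^{-j}x^j-\sum_{j=2}^Jy^{-(j-1)}x^{j-1}=y^{-J}x^J,$$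
which is nonzero, as it must be; but it vanishes on $N_J$. In the limit $(x-y)v=0$. (In fact $\operatorname{Ann}_Rv=(x-y)R$: modulo $x-y$ every $r\notin(x-y)R$ is a unit times some $x^s$, and $x^sv\ne0$.)

So adding functionals with smaller and smaller annihilators is not enough. The proof that $x-y$ does not kill $v_J$ lives outside $N_J$, while the next summand $y^{-(J+1)}x^J$ changes $v_J$ already on $N_{J+1}$ and destroys it. This is why (2) speaks of $\operatorname{Ann}(\varphi_j|_{N_{i_j}})$ and not of $\operatorname{Ann}_B\varphi_j$, and why (1) makes the next correction vanish on $N_{i_j}$.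

**The equality in this example.** We have $H\ne0$, and $H^1_I(R/m)=0$ by Grothendieck vanishing. For a prime element $f$ not associate to $x$, $\sqrt{(x,f)}=m$, so $H^1_I(R/fR)=H^1_m(R/fR)\ne0$; and $H^1_I(R/xR)=0$, since $x$ acts as zero. So the right-hand side of the analog of $(*)$ is $\{0\}\cup\{fR: f\text{ prime},\,fR\ne xR\}$. We have just seen that $\{0\}$ is associated. For $f$ as above, $D(H/fH)\ne0$ has an associated prime containing $f$; by (5) it is not $m$, so it is $fR$. With (5) we get equality.

The last argument is worth keeping in mind: a nonvanishing dual has some associated prime, and if all larger primes are excluded, it is the one we want. For $(*)$ in the original situation, larger primes are not excluded, and this is the difficulty.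

## 4. A local criterion for $q\in\operatorname{Ass}_RD(H)$

We now turn the gluing of Section 1 into a criterion that asks only for individual functionals. For an ideal $J$ of $B$ and $b\in B$ put $(J:b)=\{r\in B:rb\in J\}$.

**Lemma 1.** Let $q\in\operatorname{Spec}R$, $B:=R/q$ with maximal ideal $\mathfrak m$, and $N:=H/qH$. Assume that for all $0\neq b\in B$ and all $t\ge1$ there is $\psi\in D(N)$ such that
$$(\operatorname{Ann}_B\psi:b)\subseteq\mathfrak m^t\quad\text{and no associated prime of }R\psi\text{ contains }I. \tag{8}$$
Then $q\in\operatorname{Ass}_RD(H)$.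

*Proof.* **Step 1: the functional $\psi$ may be chosen to vanish on a given $N_i$.** This is what makes corrections compatible with (1). Let $I^cN_i=0$ with $c\ge1$. The module $R\psi$ is finitely generated, so it has finitely many associated primes. They are primes not containing $I$, so they do not contain $I^c$. By prime avoidance there is $a\in I^c$ outside all of them, and $a$ is a nonzerodivisor on $R\psi$. Therefore $\operatorname{Ann}_B(a\psi)=\operatorname{Ann}_B\psi$, and $R(a\psi)\cong R\psi$, so (8) still holds for $a\psi$. For $z\in N_i$ we have $(a\psi)(z)=\psi(az)=0$. Replace $\psi$ by $a\psi$.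

**Step 2: construct $\varphi_j$ and $i_j$ satisfying (1) and (2).** Start with $\varphi_0=0$ and $i_0=1$; condition (2) for $j=0$ reads $\operatorname{Ann}\subseteq B$. Suppose $\varphi_j,i_j$ are given. If $\operatorname{Ann}_B\varphi_j=0$, then $q\in\operatorname{Ass}_RD(H)$ and we are done. Otherwise choose $0\ne b\in\operatorname{Ann}_B\varphi_j$, and by Step 1 choose $\psi$ vanishing on $N_{i_j}$ with $(\operatorname{Ann}_B\psi:b)\subseteq\mathfrak m^{j+1}$. Put $\varphi_{j+1}:=\varphi_j+\psi$. Then (1) holds.

How does the old part interact with the new part? Multiplying by $b$ removes the old part: if $r\varphi_{j+1}=0$, then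
$$rb\psi=rb\varphi_{j+1}-rb\varphi_j=0,$$
so $r\in(\operatorname{Ann}_B\psi:b)\subseteq\mathfrak m^{j+1}$. Thus $\operatorname{Ann}_B\varphi_{j+1}\subseteq\mathfrak m^{j+1}$.

Now we make this visible on a finitely generated piece. The ideals $\operatorname{Ann}(\varphi_{j+1}|_{N_i})$ decrease to $\operatorname{Ann}_B\varphi_{j+1}$, and $B$ is complete. By Chevalley there is $i_{j+1}>i_j$ with
$$\operatorname{Ann}(\varphi_{j+1}|_{N_{i_{j+1}}})\subseteq\operatorname{Ann}_B\varphi_{j+1}+\mathfrak m^{j+1}=\mathfrak m^{j+1}.$$
This is (2) for $j+1$.

**Step 3: pass to the limit.** If the process stops, we are done. If it never stops, (3) gives $\varphi\in D(N)\subseteq D(H)$ with $\operatorname{Ann}_B\varphi=0$, so $\operatorname{Ann}_R\varphi=q$. $\square$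

In the example of Section 3 with $q=0$, the functionals $\psi=y^{-s}$ satisfy (8). Indeed $\operatorname{Ann}\psi=y^sR$ and $\operatorname{Ass}(R\psi)=\{yR\}$, which does not contain $x$. Since $\bigcap_s(y^sR:b)=0$ for $b\neq0$, Chevalley gives $(y^sR:b)\subseteq m^t$ for large $s$. This last use of Chevalley will come back twice.

## 5. Functionals whose annihilator is a given primary ideal

To feed Lemma 1 we need functionals with known, small annihilators. They come from primes $p$ with $\dim R/p=h$ and $\sqrt{I+p}=m$, where $H^h_I$ becomes $H^h_m$ and local duality applies.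

**Definition.** An Artinian local ring $A$ is Gorenstein if $A\cong E_A$, the injective hull of its residue field over $A$; equivalently, its socle is one-dimensional over the residue field. A regular local ring modulo a regular sequence of maximal length is Artinian Gorenstein.

For a field $\kappa$, the ring $\kappa[y]/(y^s)$ is Gorenstein, with socle spanned by $y^{s-1}$. The ring $\kappa[y,z]/(y,z)^2$ is not: its socle is spanned by $y$ and $z$.

**Local duality.** If $S$ is a complete regular local ring with maximal ideal $\mathfrak n$ and $L$ is a finitely generated $S$-module, then $H^i_{\mathfrak n}(L)\cong D(\operatorname{Ext}^{\dim S-i}_S(L,S))$, so by Matlis duality $D(H^i_{\mathfrak n}(L))\cong\operatorname{Ext}^{\dim S-i}_S(L,S)$.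

**Lemma 2.** Write $R=S/\mathfrak a$ with $S$ a complete regular local ring (possible by Cohen's structure theorem; if $R$ is regular take $S=R$). Let $p\in\operatorname{Spec}R$ with $\dim R/p=h$ and $\sqrt{I+p}=m$, and let $P\subset S$ be its preimage. Let $\mathfrak J\supseteq\mathfrak a$ be a $P$-primary ideal of $S$ such that $S_P/\mathfrak JS_P$ is Gorenstein. Then there is $w\in D(H)$ with $\operatorname{Ann}_Sw=\mathfrak J$.

*Proof.* **Step 1: find a finitely generated module inside $D(H)$.** Let $c=\operatorname{ht}P=\dim S-h$. Since $\sqrt{\mathfrak JR}=p$, we have $\sqrt{I+\mathfrak JR}=m$, so $H^h_I(S/\mathfrak J)=H^h_m(S/\mathfrak J)$. By local duality over $S$,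
$$D(H^h_I(S/\mathfrak J))\cong K:=\operatorname{Ext}^c_S(S/\mathfrak J,S),$$
and by (4), applied to the ideal $\mathfrak JR$, the module $K$ is isomorphic to a submodule of $D(H)$.

**Step 2: $K$ embeds in $K_P$.** The ideal $\mathfrak J$ has height $c$ in the Cohen–Macaulay ring $S$, so it contains an $S$-regular sequence $y_1,\dots,y_c$, and $K\cong\operatorname{Hom}_S(S/\mathfrak J,S/(y))$. Hence $\operatorname{Ass}K\subseteq\operatorname{Ass}S/(y)$, which consists of primes of height $c$ by unmixedness. Since $\mathfrak JK=0$, the primes in $\operatorname{Ass}K$ contain $P$, and having height $c$ they equal $P$. So elements outside $P$ are nonzerodivisors on $K$, and $K\to K_P$ is injective.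

**Step 3: $K_P$ is cyclic with annihilator $\mathfrak JS_P$.** Put $T=S_P/(y)S_P$ and $A=S_P/\mathfrak JS_P$, a quotient of $T$. Since $S_P$ is regular of dimension $c$, the ring $T$ is Artinian Gorenstein, so $T\cong E_T$. Therefore
$$K_P\cong\operatorname{Hom}_T(A,T)\cong\operatorname{Hom}_T(A,E_T)\cong E_A\cong A,$$
the last step because $A$ is Gorenstein.

**Step 4: choose $w$.** Multiplying a generator of $K_P$ by a unit of $S_P$, we find $w\in K$ whose image generates $K_P$. For $r\in S$, Steps 2 and 3 give $rw=0$ in $K$ if and only if $rw/1=0$ in $K_P$, if and only if $r\in\mathfrak JS_P\cap S=\mathfrak J$. $\square$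

The Gorenstein condition cannot be dropped. If $w\in D(H)$ has $\operatorname{Ann}_Sw=\mathfrak J$, then $w$ lies in the copy of $K$, and $w/1$ generates a submodule of $K_P\cong E_A$ isomorphic to $A$. Since $E_A$ and $A$ have equal length, $A\cong E_A$. So, for instance, $\mathfrak J=P^2$ is impossible when $P$ has height at least $2$, since the socle of $S_P/P^2S_P$ is $PS_P/P^2S_P$, of dimension $\operatorname{ht}P$.

## 6. The equality for $k[[X_1,\dots,X_n]]$ and $I=(X_1,\dots,X_{n-2})$

We return to the question: $R=k[[X_1,\dots,X_n]]$, $n\ge4$, $I=(X_1,\dots,X_{n-2})R$, $h=n-2$, $H=H^{n-2}_I(R)$. The following facts are known: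

- (i) if $p\in\operatorname{Ass}_R(D(H))$, then $\operatorname{height}p\in\{0,1,2\}$;
- (ii) $\{0\}\in\operatorname{Ass}_R(D(H))$;
- (iii) if $\operatorname{height}p=2$, then $p\in\operatorname{Ass}_R(D(H))$ if and only if $\sqrt{p+I}=m$;
- (iv) if $f$ is a prime element of $R$ with $f\notin I$, then $fR\in\operatorname{Ass}_R(D(H))$.

**Theorem 1.** For $R=k[[X_1,\dots,X_n]]$, $n\ge4$, $I=(X_1,\dots,X_{n-2})R$:
$$\operatorname{Ass}_R(D(H^{n-2}_I(R)))=\{p\in\operatorname{Spec}R\mid H^{n-2}_I(R/p)\neq0\}.$$

The proof in this section uses (i)–(iii) and not (iv). Section 8 gives a second proof that uses none of them.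

*Proof.* The inclusion "$\subseteq$" is (5). Let $q$ be a prime with $H^{n-2}_I(R/q)\ne0$. By Grothendieck vanishing $\dim R/q\ge n-2$, so $\operatorname{ht}q\le2$.

**Height $0$: quote (ii).** Here $q=0$.

**Height $2$: combine Hartshorne–Lichtenbaum with (iii).** The ring $R/q$ is a complete local domain of dimension $n-2$, so $H^{n-2}_I(R/q)\ne0$ forces $\sqrt{I+q}=m$. By (iii), $q\in\operatorname{Ass}_RD(H)$.

**Height $1$: what nonvanishing gives.** Since $R$ is factorial, $q=fR$ with $f$ a prime element. Put $B=R/fR$ and $N=H/fH\cong H^{n-2}_I(R/fR)\ne0$. As in Section 3, $0\ne D(N)\subseteq D(H)$, so there is $p\in\operatorname{Ass}_RD(N)\subseteq\operatorname{Ass}_RD(H)$, and $f\in p$. If $p=fR$, we are done. But $p$ may be larger. For example, let $f=X_1X_{n-1}+X_2X_n$ (Section 7 checks that it is prime). The prime $p=(X_{n-1},X_n)$ has height $2$, contains $f$ and satisfies $p+I=m$, so by (iii) there is an element of $D(H)$ with annihilator $p$; it is killed by $f$ and lies in $D(N)$. So $p\in\operatorname{Ass}_RD(N)$, and knowing one associated prime of $D(N)$ does not give us $fR$.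

Suppose then that $p\neq fR$. By (i), $\operatorname{ht}p=2$, and by (iii), $\sqrt{p+I}=m$. Note $I\not\subseteq p$: otherwise $p=\sqrt{p+I}=m$, while $\dim R/p=n-2>0$. The way on is to use $p$ as a source of many functionals, with $p$-primary annihilators that shrink to $fR$, and to glue them by Lemma 1.

**Height $1$: functionals with annihilators shrinking to $fR$.** Choose $g\in p\setminus fR$. As $R/fR$ is a domain, $f,g^s$ is a regular sequence in the two-dimensional regular local ring $R_p$ for every $s\ge1$. So $R_p/(f,g^s)R_p$ is Artinian Gorenstein. Let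
$$J_s:=(f,g^s)R_p\cap R,$$
a $p$-primary ideal containing $f$, with $J_sR_p=(f,g^s)R_p$. Lemma 2 with $S=R$, $\mathfrak a=0$ (its hypotheses hold, as $\dim R/p=n-2=h$ and $\sqrt{I+p}=m$) gives $w_s\in D(H)$ with $\operatorname{Ann}_Rw_s=J_s$. Since $f\in J_s$, we have $w_s\in D(N)$ by (4). As $Rw_s\cong R/J_s$, $\operatorname{Ass}(Rw_s)=\{p\}$, and $I\not\subseteq p$.

**Height $1$: verify (8).** The $J_s$ decrease. By Krull's intersection theorem in $R_p/fR_p$, $\bigcap_s(f,g^s)R_p=fR_p$, so $\bigcap_sJ_s=fR_p\cap R=fR$, the last equality because $fR$ is a prime contained in $p$. Let $\bar J_s=J_s/fR=\operatorname{Ann}_Bw_s$ and $0\ne b\in B$. The ideals $(\bar J_s:b)$ decrease, and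
$$\bigcap_s(\bar J_s:b)=\Bigl(\bigcap_s\bar J_s:b\Bigr)=(0:_Bb)=0,$$
since $B$ is a domain. By Chevalley, for given $t$ there is $s$ with $(\operatorname{Ann}_Bw_s:b)\subseteq\mathfrak m^t$. So (8) holds with $\psi=w_s$, and Lemma 1 gives $fR\in\operatorname{Ass}_RD(H)$. $\blacksquare$

## 7. Prime elements inside $I$

By Theorem 1, for a prime element $f\in I$ we have $fR\in\operatorname{Ass}_RD(H)$ if and only if $H^{n-2}_I(R/fR)\ne0$. Both cases occur.

For $f=X_1$, the ideal $I(R/X_1R)$ is generated by $n-3$ elements. So $H^{n-2}_I(R/X_1R)=0$, and $X_1R\notin\operatorname{Ass}_RD(H)$.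

For $f=X_1X_{n-1}+X_2X_n$, first note that $f$ is a prime element. As $n\ge4$, the four variables are distinct. As a polynomial, $f$ has degree $1$ in $X_1$, and its coefficients $X_{n-1}$ and $X_2X_n$ are coprime, so $f$ is irreducible as a polynomial. If $f$ were a product of two nonunits of $R$, the product of their lowest-degree forms would be the form $f$, of degree $2$, so both would be linear and $f$ would be a product of two linear forms, a contradiction. So $f$ is irreducible in the factorial ring $R$, hence prime. Now $f\in p=(X_{n-1},X_n)$ and $p+I=m$. The map $H/fH\to H/pH=H^{n-2}_m(R/p)$ is surjective, and its target is nonzero because $\dim R/p=n-2$. So $H^{n-2}_I(R/fR)\neq0$ and $fR\in\operatorname{Ass}_RD(H)$.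

## 8. All primes below a prime $p$ with $\dim R/p=h$ and $\sqrt{I+p}=m$

The height-one argument of Section 6 went from $p$ down to $fR\subset p$. It extends to all primes $q\subseteq p$ over a general complete local ring, in the setting of Section 2: no field, regularity or domain hypothesis, $h\ge1$, $H^l_I=0$ for $l>h$, $H=H^h_I(R)$. None of (i)–(iv) is used from here on.

**Theorem 2.**

(a) If $p$ is a prime with $\dim R/p=h$ and $\sqrt{I+p}=m$, then every prime $q\subseteq p$ belongs to $\operatorname{Ass}_RD(H)$.

(b) If $q$ is a prime with $\dim R/q\le h+1$, then $q\in\operatorname{Ass}_RD(H)\iff H^h_I(R/q)\neq0$.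

(c) If $\dim R\le h+1$, then $\operatorname{Ass}_RD(H)=\{p:H^h_I(R/p)\ne0\}$.

(d) If $I=(x_1,\dots,x_h)$ and $q$ is a prime with $\dim R/(q+I)=\dim R/q-h$, then $q\in\operatorname{Ass}_RD(H)$.

(e) If $x_1,\dots,x_h$ ($h\ge1$) is part of a system of parameters of $R$, $I=(x_1,\dots,x_h)$ and $\dim R\le h+2$, then $(*)$ holds: $\operatorname{Ass}_RD(H)=\{p:H^h_I(R/p)\ne0\}$.

Theorem 1, also for $n=3$, is a special case of (e): there $h=n-2\geq1$, $\dim R=n=h+2$, and $X_1,\dots,X_{n-2}$ is part of a system of parameters.

### 8.1. Canonical ideals of one-dimensional local domains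

This subsection supplies the ideals that replace $(f,g^s)$. In Section 6 the ring $A=R_p/fR_p$ was Gorenstein, and so was $A/g^sA$. If $A$ is a one-dimensional local domain that is not Gorenstein, $A/g^sA$ need not be Gorenstein, and then Lemma 2 does not apply. For example, let $A=k[[t^3,t^4,t^5]]$ and $g=t^3$. The monomials in $A$ outside $t^3A$ are $1,t^4,t^5$, and $t^4$, $t^5$ are both in the socle of $A/t^3A$. But for $\omega=(t^3,t^4)$ the monomials in $A$ outside $\omega$ are $1,t^5$, so $A/\omega$ has one-dimensional socle, spanned by $t^5$, and is Gorenstein. The right ideals are those isomorphic to the canonical module.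

**Definition.** Let $A$ be a one-dimensional Cohen–Macaulay local ring with residue field $\kappa$ that is an image of a regular local ring $T$. Its canonical module is $\omega_A=\operatorname{Ext}_T^{\dim T-1}(A,T)$.

We recall its properties: it is finitely generated of depth $1$, $\operatorname{Ext}^1_A(\kappa,\omega_A)\cong\kappa$, and its localization at a minimal prime is the canonical module of the localized ring. For a field, the canonical module is the field itself.

Now let $A$ be moreover a domain (a one-dimensional local domain is automatically Cohen–Macaulay). We claim: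
$$\omega_A\text{ is isomorphic to a nonzero ideal of }A;\ \text{if }\omega\cong\omega_A\text{ is a proper ideal, }A/\omega\text{ is Artinian Gorenstein.} \tag{9}$$
This is contained in Bruns–Herzog, *Cohen–Macaulay Rings*, Prop. 3.3.18. Here is the argument in our case. Since $\omega_A$ has depth $1$, the maximal ideal is not associated to it, so $\operatorname{Ass}\omega_A=\{0\}$ and $\omega_A$ is torsion-free. Its localization at $0$ is the canonical module of the field $\operatorname{Frac}(A)$, which is one-dimensional. So $\omega_A$ embeds in $\operatorname{Frac}(A)$, and multiplying by a common denominator of its generators embeds it in $A$. Now let $\omega\cong\omega_A$ be a proper ideal. It is nonzero, so $A/\omega$ is Artinian and nonzero. The sequence $0\to\omega\to A\to A/\omega\to0$ gives the exact sequence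
$$0=\operatorname{Hom}_A(\kappa,A)\to\operatorname{Hom}_A(\kappa,A/\omega)\to\operatorname{Ext}^1_A(\kappa,\omega)\cong\kappa .$$
So the socle of $A/\omega$ has dimension at most $1$, and it is nonzero since $A/\omega$ is Artinian and nonzero. Hence $A/\omega$ is Gorenstein.

### 8.2. Proof of (a)

Since $\dim R/p=h\ge1$, we have $p\ne m$. Hence $I\not\subseteq p$, because otherwise $\sqrt{I+p}=p$. So no prime contained in $p$ contains $I$; this will give the second half of (8) every time. Let $R=S/\mathfrak a$ as in Lemma 2, let $P,Q\subset S$ be the preimages of $p,q$, and put $B=R/q=S/Q$. We use induction on $\operatorname{ht}(p/q)$, for the fixed prime $p$.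

**Step 1, $\operatorname{ht}(p/q)=0$: the base case.** Here $q=p$. The field $S_P/PS_P$ is Gorenstein, so Lemma 2 with $\mathfrak J=P$ gives $w\in D(H)$ with $\operatorname{Ann}_Sw=P$, and $p\in\operatorname{Ass}_RD(H)$.

**Step 2, $\operatorname{ht}(p/q)=1$: shrink canonical ideals.** The ring $A:=B_p=S_P/QS_P$ is a one-dimensional local domain and an image of the regular local ring $S_P$. By (9) there is a nonzero ideal $\omega\subseteq A$ isomorphic to $\omega_A$. Let $0\ne g\in pA$. As $A$ is a domain, $g^s\omega\cong\omega$ for all $s\ge1$, and $g^s\omega\subseteq pA$ is proper. So by (9) each $A/g^s\omega$ is Artinian Gorenstein.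

Let $\mathfrak J_s$ be the preimage of $g^s\omega$ under $S\to S_P\to A$. A proper nonzero ideal of the one-dimensional local domain $A$ is primary to the maximal ideal, so $\mathfrak J_s$ is $P$-primary. It contains $Q\supseteq\mathfrak a$, and $S_P/\mathfrak J_sS_P=A/g^s\omega$. By Lemma 2 there is $w_s\in D(H)$ with $\operatorname{Ann}_Sw_s=\mathfrak J_s$. Since $Q\subseteq\mathfrak J_s$, (4) gives $w_s\in D(H/qH)$. Since $Rw_s\cong S/\mathfrak J_s$, $\operatorname{Ass}_R(Rw_s)=\{p\}$, and $I\not\subseteq p$.

Put $\bar J_s=\mathfrak J_s/Q=\operatorname{Ann}_Bw_s$. These ideals decrease. By Krull $\bigcap_sg^s\omega\subseteq\bigcap_sg^sA=0$, and $B\to A$ is injective, so $\bigcap_s\bar J_s=0$. For $0\ne b\in B$ we get $\bigcap_s(\bar J_s:b)=(0:_Bb)=0$, as $B$ is a domain. By Chevalley, for each $t$ some $s$ satisfies $(\bar J_s:b)\subseteq\mathfrak m^t$. So (8) holds with $\psi=w_s$, and Lemma 1 gives $q\in\operatorname{Ass}_RD(H)$.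

**Step 3, $\operatorname{ht}(p/q)\ge2$: pass through intermediate primes.** Step 2 used dimension one: if $\dim B_p\ge2$, the quotient of $B_p$ by $gB_p$, and so by any ideal inside $gB_p$, has positive dimension, and ideals of this kind do not give $P$-primary ideals. Instead we take functionals with annihilators $q_l$ strictly between $q$ and $p$, which exist by induction.

*Choice of the $q_l$.* Fix $0\ne b\in B$ and $t\ge1$. In the local domain $B_p$, of dimension at least $2$, every nonzero nonunit lies in a prime minimal over it, which has height one by Krull's principal ideal theorem. So the maximal ideal of $B_p$ is the union of the height-one primes. If there were finitely many of them, prime avoidance would make the maximal ideal equal to one of them, contradicting $\dim B_p\ge2$. So $B_p$ has infinitely many height-one primes. A height-one prime of $B$ containing a given nonzero element is minimal over that element, so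
$$\text{a nonzero element of }B\text{ lies in only finitely many height-one primes of }B. \tag{10}$$
Applying (10) to $b$, we find distinct primes $q_1,q_2,\dots$ with $q\subsetneq q_l\subsetneq p$, $\operatorname{ht}(q_l/q)=1$ and $b\notin q_l/q$. Applying (10) to an arbitrary nonzero element, we get $\bigcap_lq_l/q=0$. By Chevalley, applied to the decreasing ideals $\bigcap_{l\le k}q_l/q$, there is $k$ with
$$\bigcap_{l\le k}q_l/q\subseteq\mathfrak m^t. \tag{11}$$

*Choice of $\psi$.* Since $\operatorname{ht}(p/q_l)<\operatorname{ht}(p/q)$, induction gives $\psi_l\in D(H)$ with $\operatorname{Ann}_R\psi_l=q_l$ for $l\le k$. We claim that the sum $\sum_{l\le k}R\psi_l$ is direct. An element of $R\psi_l\cap\sum_{l'\ne l}R\psi_{l'}$ is killed by $\prod_{l'\ne l}q_{l'}$. This product is not contained in the prime $q_l$: otherwise some $q_{l'}\subseteq q_l$ with $l'\ne l$, which is impossible for distinct primes of height one over $q$. But in $R\psi_l\cong R/q_l$ every nonzero element has annihilator $q_l$. So the element is $0$, and the sum is direct.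

Put $\psi:=\psi_1+\dots+\psi_k$. As $q\subseteq q_l$ for all $l$, $\psi\in D(H/qH)$. Because the sum is direct, $\operatorname{Ann}_B\psi=\bigcap_{l\le k}q_l/q$.

*Verification of (8).* If $rb\in q_l/q$, then $r\in q_l/q$, as $b\notin q_l/q$. Hence, with (11), $(\operatorname{Ann}_B\psi:b)=\operatorname{Ann}_B\psi\subseteq\mathfrak m^t$. Finally $R\psi\cong R/\bigcap_{l\le k}q_l\hookrightarrow\bigoplus_{l\le k}R/q_l$, so the associated primes of $R\psi$ are among the $q_l\subseteq p$ and do not contain $I$. Lemma 1 gives $q\in\operatorname{Ass}_RD(H)$. This proves (a).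

### 8.3. Proof of (b) and (c): finding $p$ from nonvanishing

In (b), "$\Rightarrow$" is (5). Conversely, let $H^h_I(R/q)\ne0$. Then $D(H/qH)\ne0$ has an associated prime $p\supseteq q$, and $p\in\operatorname{Ass}_RD(H)$. If $p=q$, we are done. Otherwise $\dim R/p<\dim R/q\le h+1$. By (5), $H^h_I(R/p)\ne0$, so $\dim R/p\ge h$ by Grothendieck vanishing. Hence $\dim R/p=h$. Hartshorne–Lichtenbaum for the complete local domain $R/p$ gives $\sqrt{I+p}=m$. Now (a) applies to $q\subseteq p$.

Part (c) follows at once, since $\dim R/q\le\dim R\le h+1$ for every prime $q$.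

### 8.4. Proof of (d) and (e): finding $p$ from parameters

In dimension $\dim R/q=h+2$ the argument for (b) stops: the prime $p\supsetneq q$ may have $\dim R/p=h+1$, and Hartshorne–Lichtenbaum does not apply to it in degree $h$. For (d) and (e) we find $p$ directly.

*Proof of (d).* Let $e=\dim R/(q+I)=\dim R/q-h$, and let $y_1,\dots,y_e\in m$ map to a system of parameters of $R/(q+I)$. Dividing by $e$ elements lowers the dimension by at most $e$, so $\dim R/(q+(y))\ge\dim R/q-e=h$. On the other hand, $q+(y)+I$ is primary to $m$, so $x_1,\dots,x_h$ generate an ideal of $R/(q+(y))$ primary to its maximal ideal, and $\dim R/(q+(y))\le h$. So the dimension is exactly $h$, and there is a prime $p\supseteq q+(y)$ with $\dim R/p=h$. Since $I+p\supseteq q+I+(y)$, we have $\sqrt{I+p}=m$. Apply (a).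

*Proof of (e).* The inclusion "$\subseteq$" is (5). Let $H^h_I(R/q)\ne0$. If $\dim R/q\le h+1$, use (b). Otherwise $\dim R/q=h+2=\dim R$. Since $I$ is generated by $h$ elements, which are part of a system of parameters of $R$,
$$2=\dim R/q-h\le\dim R/(q+I)\le\dim R/I=\dim R-h=2 .$$
So $\dim R/(q+I)=\dim R/q-h$, and (d) gives $q\in\operatorname{Ass}_RD(H)$. $\blacksquare$

Nothing is claimed here about $(*)$ outside the ranges stated in Theorem 2.
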